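\title{Linearizing Frobenius on the pro-$\ell$ fundamental group of a curve}

\begin{abstract}
Let $X$ be a smooth geometrically connected curve over a finite field with a rational point, let $\ell$ be a prime different from the characteristic, and let $\pi$ be the pro-$\ell$ geometric fundamental group of $X$. Frobenius acts on the completions $\mathbb{Q}_\ell[[\pi]]^{\le \ell^{-r}}$ of the group ring of $\pi$. We prove that for every sufficiently large $r$ the Frobenius eigenvectors have dense span after extension of scalars to $\overline{\mathbb{Q}}_\ell$. For an affine curve these rings are rings of convergent noncommutative power series, and we linearize Frobenius by an $\ell$-adic small divisor argument in the manner of Siegel: weights and the action on inertia exclude resonances, and Yu's $\ell$-adic version of Baker's theorem bounds the divisors. We also show that the density fails for $r\le 1/(\ell-1)$ when $\pi\neq 1$, that this bound is sharp when $\pi$ is abelian, and that the main result extends to smooth quasi-projective varieties.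
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}

Let $k$ be a finite field with $q$ elements and let $\ell$ be a prime different from the characteristic of $k$. Let $X$ be a smooth, geometrically connected curve over $k$. After a finite extension of $k$ the curve has a rational point; we fix $x\in X(k)$ and a geometric point $\bar x$ above it. Let $\pi=\pi_1^{\ell}(X_{\bar k},\bar x)$ be the pro-$\ell$ completion of the geometric \'etale fundamental group. Its quotients by open normal subgroups are the groups of the connected Galois covers of $X_{\bar k}$ of $\ell$-power degree. The point $x$ defines a section $s_x$ of the surjection in the exact sequence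
\[
1\to \pi_1(X_{\bar k},\bar x)\to\pi_1(X,\bar x)\to \operatorname{Gal}(\bar k/k)\to 1 ,
\]
and conjugation by $s_x(\sigma)$ makes $\sigma\in\operatorname{Gal}(\bar k/k)$ act on $\pi_1(X_{\bar k},\bar x)$, hence on $\pi$. We write $F$ for the automorphism of $\pi$ given by the arithmetic Frobenius $\mathrm{Frob}\colon a\mapsto a^q$. The geometric Frobenius gives $F^{-1}$, which has the same eigenvectors in every space below.

The following constructions make sense for any pro-$\ell$ group $\pi$ with a continuous automorphism $F$. Let $\mathbb{Z}_\ell[[\pi]]=\varprojlim \mathbb{Z}_\ell[\pi/\Gamma]$, with $\Gamma$ running over the open normal subgroups, be the completed group ring; it is a compact ring in which $\mathbb{Z}_\ell[\pi]$ is dense. Let $\varepsilon\colon\mathbb{Z}_\ell[[\pi]]\to\mathbb{Z}_\ell$ be the augmentation, which sends every group element to $1$, and let $I=\ker\varepsilon$. For a real number $r>0$ and $z\in\mathbb{Z}_\ell[[\pi]]\otimes\mathbb{Q}_\ell$ put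
\[
\|z\|_r=\inf\Big\{\max_i \ell^{-(a_i+rn_i)}\ :\ z=\sum_i \ell^{a_i}y_i,\ \ a_i\in\mathbb{Z},\ \ n_i\ge 0,\ \ y_i\in\overline{I^{n_i}}\Big\},
\]
the sums being finite. This is an ultrametric seminorm for which $\ell$ has size $\ell^{-1}$ and the elements of $I^n$ have size at most $\ell^{-rn}$. Let $\mathbb{Q}_\ell[[\pi]]^{\le\ell^{-r}}$ be the (separated) completion. Frobenius eigenvalues need not lie in $\mathbb{Q}_\ell$, so we extend scalars. Normalize the absolute value of $\overline{\mathbb{Q}}_\ell$ and of its completion $\mathbb{C}_\ell$ by $|\ell|=\ell^{-1}$, equip $A_r=\mathbb{Q}_\ell[[\pi]]^{\le\ell^{-r}}\otimes_{\mathbb{Q}_\ell}\overline{\mathbb{Q}}_\ell$ with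
\[
\|w\|=\inf\Big\{\max_i\|a_i\|_r\,|c_i|\ :\ w=\sum_i a_i\otimes c_i\Big\},
\]
and let $\widehat A_r=\widehat A_r(\pi)$ be the completion. Both $F$ and $F^{-1}$ preserve each $\overline{I^n}$, so $F$ preserves $\|\cdot\|_r$ and extends to a $\overline{\mathbb{Q}}_\ell$-linear isometry of $\widehat A_r$ onto itself.

\begin{definition}\label{def:good}
An \emph{eigenvector} of $F$ is a nonzero $y\in\widehat A_r$ with $F(y)=\lambda y$ for some $\lambda\in\overline{\mathbb{Q}}_\ell$. The number $r>0$ is \emph{good} for $(\pi,F)$ if the $\overline{\mathbb{Q}}_\ell$-linear span of the eigenvectors of $F$ is dense in $\widehat A_r$. When $(\pi,F)$ comes from $(X,x)$ we say that $r$ is good for $X$.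
\end{definition}

The question studied here was posed in \cite{Litt}.

\begin{quote}
\textbf{Question.} For a smooth curve $X$ over a finite field, is there an $r=r(X)$ that is good for $X$?
\end{quote}

To see what is being asked, suppose that $X$ is affine. Then $\pi$ is free on finitely many generators $\gamma_1,\dots,\gamma_d$, and $\widehat A_r$ is the ring of power series in the noncommuting variables $T_i=\gamma_i-1$ that converge on the closed polydisc of radius $\ell^{-r}$ (Proposition~\ref{prop:model}). Frobenius acts by a substitution that fixes the origin. If this substitution were linear and diagonalizable, the monomials in suitable linear coordinates would be eigenvectors with dense span. So the question is whether Frobenius can be linearized by a convergent change of variables, and a larger $r$ means a smaller disc and a weaker demand. A large disc contains the point $(\chi(\gamma_i)-1)_i$ given by a character $\chi$ of order $\ell$. This point is periodic under Frobenius, whereas a linear map without roots of unity among its eigenvalues has no periodic point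 other than the origin. One therefore expects that small $r$ are not good and hopes that large $r$ are.

\subsection*{Results}

The answer to the question is yes.

\begin{theorem}\label{thm:main}
For every smooth geometrically connected curve $X$ over $k$ with $x\in X(k)$ there is $r_0$ such that every $r\ge r_0$ is good for $X$.
\end{theorem}

A curve is either affine or proper. The proper case will follow by removing a point, and the affine case from a linearization that is already defined over $\mathbb{Q}_\ell$.

\begin{theorem}\label{thm:lin}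
Let $X$ be affine. Choose free generators $\gamma_1,\dots,\gamma_d$ of $\pi$, so that $\mathbb{Z}_\ell[[\pi]]=\mathbb{Z}_\ell\langle\langle T_1,\dots,T_d\rangle\rangle$ with $T_i=\gamma_i-1$, and write $F(T)=aT+(\text{terms of degree}\ge2)$ with $T=(T_1,\dots,T_d)^t$ and $a\in GL_d(\mathbb{Z}_\ell)$. Then $a$ is diagonalizable over $\overline{\mathbb{Q}}_\ell$, and there is $r_0$ such that for all $r\ge r_0$ there are elements
\[
\widetilde T_i=T_i+(\text{terms of degree}\ge2)\in\mathbb{Q}_\ell[[\pi]]^{\le\ell^{-r}}
\]
with $F(\widetilde T)=a\widetilde T$ for which $T_i\mapsto\widetilde T_i$ defines an isometric algebra automorphism of $\mathbb{Q}_\ell[[\pi]]^{\le\ell^{-r}}$ and of $\widehat A_r$.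
\end{theorem}

\begin{theorem}\label{thm:range}
Let $X$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(i)] If $r$ is good, so is every $r'>r$.
\item[(ii)] If $\pi\neq1$, no $r\le\frac1{\ell-1}$ is good.
\item[(iii)] If $\pi\ne1$ is abelian (for instance if $X=\mathbb{G}_m$, or if $X$ is proper of genus $1$), then $r$ is good if and only if $r>\frac1{\ell-1}$.
\end{enumerate}
\end{theorem}

Thus for a curve with $\pi\neq1$ the good $r$ form a nonempty interval, unbounded above and contained in $(\frac1{\ell-1},\infty)$, with equality when $\pi$ is abelian. The exact threshold for nonabelian $\pi$ is not determined here.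

The definitions of $\pi$, $F$ and ``good'' apply without change to a geometrically connected variety with a rational point.

\begin{theorem}\label{thm:higher}
For every smooth geometrically connected quasi-projective variety $X$ over $k$ with $x\in X(k)$ there is $r_0$ such that every $r\ge r_0$ is good for $X$.
\end{theorem}

Section~\ref{sec:model} describes the rings $\widehat A_r$ by power series and reduces density to linearization. Section~\ref{sec:gm} works out $X=\mathbb{G}_m$ and isolates the two difficulties, resonances and small divisors. Section~\ref{sec:weights} removes the first and Section~\ref{sec:siegel} the second. Theorems~\ref{thm:lin} and~\ref{thm:main} are proved in Section~\ref{sec:proofs}, Theorem~\ref{thm:range} in Section~\ref{sec:range} and Theorem~\ref{thm:higher} in Section~\ref{sec:higher}.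

\section{Completed group rings as rings of power series}\label{sec:model}

\subsection*{Passing to quotients}

Good radii are inherited by quotients of the group and by smaller discs.

\begin{lemma}\label{lem:transfer}
Let $\varphi\colon\pi'\to\pi$ be a continuous surjection of pro-$\ell$ groups, let $F'$ and $F$ be continuous automorphisms with $\varphi F'=F\varphi$, and let $0<r'\le r$. Then $\varphi$ induces an equivariant, norm-nonincreasing, $\overline{\mathbb{Q}}_\ell$-linear map $\widehat A_{r'}(\pi')\to\widehat A_r(\pi)$ with dense image. If $r'$ is good for $(\pi',F')$, then $r$ is good for $(\pi,F)$.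
\end{lemma}

\begin{proof}
The continuous ring homomorphism $\varphi\colon\mathbb{Z}_\ell[[\pi']]\to\mathbb{Z}_\ell[[\pi]]$ has compact image containing $\mathbb{Z}_\ell[\pi]$, so it is surjective. It maps $\overline{I'^{\,n}}$ into $\overline{I^n}$. A decomposition $z=\sum\ell^{a_i}y_i$ gives $\varphi(z)=\sum\ell^{a_i}\varphi(y_i)$, and $\ell^{-(a_i+rn_i)}\le\ell^{-(a_i+r'n_i)}$, so $\|\varphi(z)\|_r\le\|z\|_{r'}$. Hence $\varphi$ extends to the completions, then to $A_{r'}(\pi')\to A_r(\pi)$ without increasing the tensor norm, and then to $\widehat A_{r'}(\pi')\to\widehat A_r(\pi)$. The image of $\mathbb{Z}_\ell[[\pi]]\otimes\overline{\mathbb{Q}}_\ell$ is dense in $\widehat A_r(\pi)$, because $\|a\otimes c-a'\otimes c\|\le\|a-a'\|_r|c|$. This gives the density of the image of $\varphi$ and, applied to $\pi'$, the equivariance. An eigenvector of $F'$ maps to $0$ or to an eigenvector of $F$, and a continuous map with dense image sends a dense subspace onto a dense subspace.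
\end{proof}

\subsection*{The free and the free abelian case}

For the rest of this section $\pi$ is either the free pro-$\ell$ group on $\gamma_1,\dots,\gamma_d$ or the group $\mathbb{Z}_\ell^d$ with basis $\gamma_1,\dots,\gamma_d$, and $F$ is a continuous automorphism of $\pi$. The first case occurs for affine curves.

\begin{theorem}[Grothendieck \cite{SGA1}]\label{thm:free}
If the curve $X$ is affine, then $\pi_1^\ell(X_{\bar k},\bar x)$ is a free pro-$\ell$ group of finite rank.
\end{theorem}

In the free case $M$ runs over the words in the letters $1,\dots,d$, and $T^M$ is the corresponding product of noncommuting variables; in the abelian case $T^M$ runs over the monomials in commuting variables. Let $\deg M$ be the number of letters. For a coefficient ring $K$ let $P_K$ be the ring of all formal series $\sum a_MT^M$ with $a_M\in K$, that is, $K\langle\langle T\rangle\rangle$ or $K[[T]]$. We use the standard fact that $T_i\mapsto\gamma_i-1$ is an isomorphism of topological rings $P_{\mathbb{Z}_\ell}\to\mathbb{Z}_\ell[[\pi]]$, where $P_{\mathbb{Z}_\ell}$ has the topology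 of coefficientwise convergence. The augmentation becomes the constant term. Every monomial of degree at least $n$ has the form $T^MT^{M'}$ with $\deg M=n$, so a series with terms of degree at least $n$ is a finite sum $\sum_{\deg M=n}T^Mf_M$. Hence $I^n=\overline{I^n}$ consists exactly of these series. In the same way, for a field $K$ and the ideal $\mathfrak m\subset P_K$ of series without constant term, $\mathfrak m^n$ consists of the series with terms of degree at least $n$.

Let $K$ be a subfield of $\mathbb{C}_\ell$ containing $\mathbb{Q}_\ell$. For $f=\sum a_MT^M\in P_K$ and $s>0$ put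
\[
|f|_s=\sup_M|a_M|\,s^{\deg M}\in[0,\infty].
\]
This function is ultrametric, and it is submultiplicative because a coefficient of a product is a finite sum of products of coefficients. If $\sum f_n$ converges $\mathfrak m$-adically, each coefficient of the sum is a finite sum, so $|\sum f_n|_s\le\sup_n|f_n|_s$. For $g_1,\dots,g_d\in\mathfrak m$ the \emph{substitution} $f\mapsto f(g)=\sum a_Mg^M$ is an $\mathfrak m$-adically continuous $K$-algebra endomorphism of $P_K$, and by the properties just listed
\begin{equation}\label{eq:subst}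
|g_i|_s\le s\ \text{ for all } i\quad\Longrightarrow\quad |f(g)|_s\le|f|_s\ \text{ for all } f\in P_K .
\end{equation}
For $K$ complete let $\mathcal B_s(K)$ be the set of $f\in P_K$ with $|a_M|s^{\deg M}\to0$. It is a Banach algebra for $|\cdot|_s$ in which the polynomials are dense.

\begin{proposition}\label{prop:model}
Let $r>0$ and $s=\ell^{-r}$.
\begin{enumerate}
\item[(a)] $\|z\|_r=|z|_s$ for $z\in\mathbb{Z}_\ell[[\pi]]\otimes\mathbb{Q}_\ell$, and $\mathbb{Q}_\ell[[\pi]]^{\le\ell^{-r}}=\mathcal B_s(\mathbb{Q}_\ell)$.
\item[(b)] $\widehat A_r=\mathcal B_s(\mathbb{C}_\ell)$ as normed spaces.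
\item[(c)] The action of $F$ on these rings is the restriction of the substitution $T_i\mapsto F(T_i)$ on $P_{\mathbb{C}_\ell}$. This substitution, again denoted by $F$, satisfies $|F(f)|_{s'}\le|f|_{s'}$ for all $f\in P_{\mathbb{C}_\ell}$ and $0<s'\le1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $y\in I^n$ then $|\ell^ay|_s\le\ell^{-a-rn}$, because $y$ has integral coefficients, its terms have degree at least $n$, and $s<1$. So $|z|_s\le\|z\|_r$. Conversely let $0\ne z\in\ell^{-c}\mathbb{Z}_\ell[[\pi]]$ with $c\in\mathbb{Z}$, and write $z=\sum_{n<N}z_n+z_{\ge N}$ with $z_n$ homogeneous of degree $n$ and $z_{\ge N}\in\ell^{-c}I^N$. If $z_n\neq0$ and $\ell^{-v_n}$ is the largest absolute value of its coefficients, then $z_n\in\ell^{v_n}I^n$ and $\ell^{-v_n-rn}=|z_n|_s\le|z|_s$. Hence $\|z\|_r\le\max(|z|_s,\ell^{c-rN})$, and $N\to\infty$ gives $\|z\|_r\le|z|_s$. The elements of $\mathbb{Z}_\ell[[\pi]]\otimes\mathbb{Q}_\ell$ have bounded coefficients, so they lie in $\mathcal B_s(\mathbb{Q}_\ell)$, and they include the polynomials. The completion is therefore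 $\mathcal B_s(\mathbb{Q}_\ell)$.

(b) Send $w=\sum_ia_i\otimes c_i\in A_r$ to the series with coefficients $w_M=\sum_ia_{i,M}c_i$. This map is injective: if the $c_i$ are chosen linearly independent over $\mathbb{Q}_\ell$, then $w_M=0$ for all $M$ forces all $a_i=0$. We have $|w|_s\le\max_i|a_i|_s|c_i|$ for every presentation of $w$, so $|w|_s\le\|w\|$. Conversely,
\[
w=\sum_{\deg M<N}T^M\otimes w_M+\sum_i(a_i)_{\ge N}\otimes c_i ,
\]
so $\|w\|\le\max\big(|w|_s,\max_i|(a_i)_{\ge N}|_s|c_i|\big)$, and $|(a_i)_{\ge N}|_s\to0$ as $N\to\infty$. Thus $A_r$ is a normed subspace of $\mathcal B_s(\mathbb{C}_\ell)$. It contains the polynomials over $\overline{\mathbb{Q}}_\ell$, which are dense.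

(c) The series $F(T_i)=F(\gamma_i)-1\in I$ have integral coefficients and no constant term, so $|F(T_i)|_{s'}\le s'$ for $s'\le 1$. Let $S$ be the substitution $T_i\mapsto F(T_i)$; the inequality for $S$ is \eqref{eq:subst}. On $P_{\mathbb{Z}_\ell}$ each coefficient of $S(f)$ is a $\mathbb{Z}_\ell$-linear combination of finitely many coefficients of $f$, so $S$ is continuous for coefficientwise convergence; it agrees with $F$ on polynomials, hence on $\mathbb{Z}_\ell[[\pi]]$. Further, $S$ maps polynomials to series with bounded coefficients, which lie in $\mathcal B_s(\mathbb{C}_\ell)$, and $S$ does not increase $|\cdot|_s$. So $S$ maps $\mathcal B_s(\mathbb{C}_\ell)$ continuously to itself. It agrees with $F$ on the dense subspace $\mathbb{Z}_\ell[[\pi]]\otimes\overline{\mathbb{Q}}_\ell$.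
\end{proof}

The map $\gamma\mapsto\gamma-1$ is a continuous homomorphism $\pi\to I/I^2$, since $\gamma\gamma'-1\equiv(\gamma-1)+(\gamma'-1)$ modulo $I^2$. It sends $\gamma_i$ to $T_i$ and so identifies $\pi^{\mathrm{ab}}\cong\mathbb{Z}_\ell^d$ with $I/I^2$, compatibly with $F$. The matrix $a\in GL_d(\mathbb{Z}_\ell)$ defined by $F(T)\equiv aT \pmod{I^2}$ therefore describes the action of $F$ on $\pi^{\mathrm{ab}}$.

\subsection*{From linearization to density}

A substitution close to the identity is an automorphism. This is what turns a solution of $F(g)=ag$ into a dense family of eigenvectors.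

\begin{lemma}\label{lem:subst}
Let $K$ be $\mathbb{Q}_\ell$ or $\mathbb{C}_\ell$, let $s>0$ and $0\le\eta<1$, and let $g_1,\dots,g_d\in\mathcal B_s(K)\cap\mathfrak m$ satisfy $|g_i-T_i|_s\le\eta s$. Then $U\colon f\mapsto f(g)$ is an isometric $K$-algebra automorphism of $\mathcal B_s(K)$.
\end{lemma}

\begin{proof}
We have $|g_i|_s\le s$. For $T^M=T_{i_1}\cdots T_{i_n}$,
\[
g^M-T^M=\sum_{j=1}^n g_{i_1}\cdots g_{i_{j-1}}\,(g_{i_j}-T_{i_j})\,T_{i_{j+1}}\cdots T_{i_n},
\]
so $|g^M-T^M|_s\le\eta s^{\deg M}$. For $f=\sum a_MT^M\in\mathcal B_s(K)$ the series $\sum a_Mg^M$ converges in $\mathcal B_s(K)$, and $|Uf-f|_s\le\eta|f|_s$. The ultrametric inequality gives $|Uf|_s=|f|_s$, and $\sum_n(1-U)^n$ converges to an inverse of $U$.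
\end{proof}

\begin{lemma}\label{lem:criterion}
Let $s=\ell^{-r}$ and let $g_1,\dots,g_d\in\mathcal B_s(\mathbb{C}_\ell)\cap\mathfrak m$ be as in Lemma~\ref{lem:subst}. If $F(g)=ag$ and $a$ is diagonalizable over $\overline{\mathbb{Q}}_\ell$, then $r$ is good for $(\pi,F)$.
\end{lemma}

\begin{proof}
Choose $B\in GL_d(\overline{\mathbb{Q}}_\ell)$ with $BaB^{-1}=\operatorname{diag}(\mu_1,\dots,\mu_d)$ and put $v=Bg$. Then $F(v)=Bag=\operatorname{diag}(\mu)v$. As $F$ is multiplicative, $F(v^M)=\mu_Mv^M$, where $\mu_M$ is the product of the $\mu_i$ over the letters of $M$. The elements $(BT)^M$ form a basis of the polynomials over $\overline{\mathbb{Q}}_\ell$, which are dense in $\widehat A_r$, and $v^M=U((BT)^M)$. Since $U$ is a bijective isometry, the $v^M$ are nonzero and have dense span.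
\end{proof}

\section{The multiplicative group, small divisors and resonances}\label{sec:gm}

\subsection*{The logarithm}

Let $X=\mathbb{G}_m$ with coordinate $t$. By Kummer theory, $\operatorname{Hom}(\pi,\mu_\ell)$ is the group of units of $\bar k[t,t^{-1}]$ modulo $\ell$-th powers, which is $\mathbb{Z}/\ell$; so $\pi$ is topologically generated by one element. The covers $t\mapsto t^{\ell^n}$ give a surjection $\pi\to\varprojlim\mu_{\ell^n}\cong\mathbb{Z}_\ell$, which is therefore an isomorphism, and $F$ acts as $\mathrm{Frob}$ acts on roots of unity. For a generator $\gamma=1+T$ this means $F(\gamma)=\gamma^q$, that is,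
\[
F(T)=(1+T)^q-1=qT+\tbinom q2T^2+\cdots .
\]
The series $\tau=\log(1+T)=\sum_{n\ge1}(-1)^{n-1}T^n/n$ satisfies $F(\tau)=q\tau$. It lies in $\mathcal B_s(\mathbb{Q}_\ell)$ for every $s<1$, since $|n|^{-1}\le n$. In $\mathbb{C}_\ell[[T]]=\mathbb{C}_\ell[[\tau]]$ we have $F(\sum c_n\tau^n)=\sum c_nq^n\tau^n$ with distinct $q^n$, so the eigenvectors are exactly the multiples of the powers $\tau^n$. Whether they have dense span depends on how close $\tau$ is to $T$.

\begin{lemma}\label{lem:log}
Let $0<s<\ell^{-1/(\ell-1)}$ and $\theta=s\,\ell^{1/(\ell-1)}<1$. Then $|\log(1+T)-T|_s\le\theta s$.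
\end{lemma}

\begin{proof}
Let $n\ge2$ and $v=v_\ell(n)$. Then $v\le1+\ell+\dots+\ell^{v-1}=\frac{\ell^v-1}{\ell-1}\le\frac{n-1}{\ell-1}$, so
$s^n/|n|=s\,\theta^{n-1}\,\ell^{\,v-(n-1)/(\ell-1)}\le s\,\theta^{n-1}\le\theta s$.
\end{proof}

By Lemmas~\ref{lem:log} and~\ref{lem:criterion}, every $r>\frac1{\ell-1}$ is good for $\mathbb{G}_m$. Now let $r\le\frac1{\ell-1}$ and let $\zeta$ be a primitive $\ell$-th root of unity. Then $|\zeta-1|=\ell^{-1/(\ell-1)}\le s$, so evaluation at $T=\zeta-1$ is continuous on $\widehat A_r$. The logarithm is a homomorphism to a torsion-free group, so $\tau(\zeta-1)=\log\zeta=0=\tau(0)$. Every polynomial in $\tau$, and every limit of such, takes the same value at $\zeta-1$ and at $0$, while $T$ does not. So $r$ is not good. This is Theorem~\ref{thm:range} for $\mathbb{G}_m$.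

\subsection*{Small divisors}

For nonabelian $\pi$ the series $\log\gamma_i$ do not linearize $F$ in an evident way, since the logarithm of a product of noncommuting elements is not the sum of the logarithms. So let us construct $\tau$ without knowing it. Look for $z=\sum_{n\ge1}b_nT^n$ with $b_1=1$ and $F(z)=qz$. Since $F(T^j)=q^jT^j+\sum_{n>j}c_{jn}T^n$ with integers $c_{jn}$, the condition in degree $n$ reads
\[
(q-q^n)\,b_n=\sum_{j<n}c_{jn}b_j .
\]
The recursion can be solved because the \emph{divisors} $q-q^n$ are nonzero, and it gives $|b_n|\le\prod_{j=2}^n|q-q^j|^{-1}$. In several variables, with linear part $\operatorname{diag}(\lambda_1,\dots,\lambda_d)$, the divisors are $\lambda_i-\lambda_M$, and the lower bound at our disposal will have the form $n^{-\beta}$ in degree $n$. The product of the inverse bounds is $(n!)^\beta$, which does not give a positive radius of convergence.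

The remedy is to change coordinates after each correction and to treat twice as many degrees at the next one. In the first step we look for $x=T+bT^2$. Modulo $T^3$ we have $F(x)-qx\equiv\big(\tbinom q2+b(q^2-q)\big)T^2$, so $b=-\frac12$ and $x=T-\frac12T^2$. In the new coordinate, $F(x)=qx+\phi_3x^3+\phi_4x^4+\cdots$. There is no quadratic term, so $F(x^n)\equiv q^nx^n$ modulo $x^{n+2}$, and for $h=b_3x^3+b_4x^4$ we obtain
\[
F(x+h)-q(x+h)\equiv\big(\phi_3+b_3(q^3-q)\big)x^3+\big(\phi_4+b_4(q^4-q)\big)x^4\pmod{x^5}.
\]
The two degrees do not interact: $b_3=\phi_3/(q-q^3)$ and $b_4=\phi_4/(q-q^4)$ each cost one division. (As a check, $x^3\equiv T^3-\frac32T^4$ and $x^4\equiv T^4$ modulo $T^5$ give $\tau\equiv x+\frac13x^3+\frac14x^4$, and $F(\tau)=q\tau$ then shows $b_3=\frac13$, $b_4=\frac14$.) The next step treats the degrees $5$ to $8$, and the step with $N=2^\nu$ treats the degrees $N+1$ to $2N$. There one division costs a factor of about $(2N)^{\beta}$, while shrinking the radius by a factor $\delta$ gains $\delta^N$ on these terms relative to the linear term. It suffices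 to take $\delta$ of the order $(2N)^{-\beta/N}$, and the product of these factors over $N=2^\nu$ converges. Section~\ref{sec:siegel} carries this out.

\subsection*{Resonances}

In several variables a divisor may vanish, and then even formal linearization can fail. In the setting of Section~\ref{sec:model}, suppose that $r$ is good. The map $\widehat A_r\to P_{\mathbb{C}_\ell}/\mathfrak m^n$ is continuous, equivariant and onto a finite-dimensional space, so the images of the eigenvectors span that space over $\mathbb{C}_\ell$, and $F$ is diagonalizable on it. This necessary condition does not follow from the diagonalizability of the linear part. The substitution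
\[
y_1\mapsto\lambda y_1,\qquad y_2\mapsto\lambda^2y_2+y_1^2
\]
acts on the span of $y_2$ and $y_1^2$ by a Jordan block, so it is not diagonalizable modulo $\mathfrak m^3$. The cause is the relation $\lambda_2=\lambda_1^2$ between the eigenvalues. Relations of this kind do occur for curves, and the next section shows that the corresponding terms can nevertheless be removed.

\section{Frobenius in weights one and two}\label{sec:weights}

Let $\bar X$ be the smooth compactification of $X$, let $g$ be its genus and $J$ its Jacobian, and put $\bar\pi=\pi_1^\ell(\bar X_{\bar k},\bar x)$. The map $\pi\to\bar\pi$ is surjective and equivariant, because $X$ is a nonempty open subset of the normal scheme $\bar X$. We recall two facts. First, $\bar\pi^{\mathrm{ab}}\cong T_\ell J=\varprojlim J[\ell^n]\cong\mathbb{Z}_\ell^{2g}$, compatibly with the Galois action: Kummer theory gives $\operatorname{Hom}(\bar\pi,\mu_{\ell^n})=J[\ell^n]$, and the Weil pairing identifies $\operatorname{Hom}(J[\ell^n],\mu_{\ell^n})$ with $J[\ell^n]$. Second, $\mathrm{Frob}^m$ acts on $J(\bar k)$ as the Frobenius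 endomorphism of $J$ over the field with $q^m$ elements, to which the following theorem applies. Put $V_\ell J=T_\ell J\otimes\mathbb{Q}_\ell$.

\begin{theorem}[Weil; see \cite{Mumford}]\label{thm:weil}
For an abelian variety $J$ over $\mathbb{F}_Q$, Frobenius acts semisimply on $V_\ell J$, and its characteristic polynomial lies in $\mathbb{Z}[t]$ and has all its roots of complex absolute value $Q^{1/2}$.
\end{theorem}

\subsection*{Inertia at the punctures}

Let $X$ be affine. Choose $m\ge1$ such that all points of $\bar X\setminus X$ become rational over the extension $k_m$ of degree $m$ of $k$, let $S$ be the set of these $k_m$-points, and put $Q=q^m$ and $\Phi=F^m$. We pass to $\Phi$ because $F$ itself may permute the punctures.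

\begin{lemma}\label{lem:inertia}
For each $P\in S$ there are $\gamma_P,g_P\in\pi$ such that
\begin{equation}\label{eq:inertia}
\Phi(\gamma_P)=g_P\,\gamma_P^{\,Q}\,g_P^{-1},
\end{equation}
and the kernel of $\pi\to\bar\pi$ is the smallest closed normal subgroup containing all $\gamma_P$.
\end{lemma}

\begin{proof}
Let $\Pi$ be the quotient of $\pi_1(X_{k_m},\bar x)$ by the kernel of $\pi_1(X_{\bar k},\bar x)\to\pi$; it is an extension of $\operatorname{Gal}(\bar k/k_m)$ by $\pi$. Let $K_P\cong k_m((t))$ be the completed local field at $P$ and $G_P$ its absolute Galois group. The morphism $\operatorname{Spec}K_P\to X_{k_m}$ and a path between base points give a homomorphism $G_P\to\Pi$ compatible with the projections to $\operatorname{Gal}(\bar k/k_m)$. The inertia subgroup of $G_P$ maps to $\pi$, hence through its maximal pro-$\ell$ quotient. Since $\ell$ is not the residue characteristic, this quotient is the Galois group $\varprojlim\mu_{\ell^n}$ of the extension of $\bar k\cdot K_P$ generated by the roots $t^{1/\ell^n}$. Let $\iota$ be an element of inertia that maps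 to a generator and let $\sigma\in G_P$ lift $\mathrm{Frob}^m$. If $\iota(t^{1/\ell^n})=\zeta t^{1/\ell^n}$ and $\sigma^{-1}(t^{1/\ell^n})=\xi t^{1/\ell^n}$ with $\zeta,\xi\in\mu_{\ell^n}$, then
\[
\sigma\iota\sigma^{-1}(t^{1/\ell^n})=\sigma(\zeta\cdot\xi t^{1/\ell^n})=\zeta^Qt^{1/\ell^n}.
\]
So the images $\gamma_P\in\pi$ of $\iota$ and $\tilde\sigma\in\Pi$ of $\sigma$ satisfy $\tilde\sigma\gamma_P\tilde\sigma^{-1}=\gamma_P^Q$. The elements $s_x(\mathrm{Frob}^m)$ and $\tilde\sigma$ of $\Pi$ have the same image in $\operatorname{Gal}(\bar k/k_m)$, so $s_x(\mathrm{Frob}^m)=g_P\tilde\sigma$ with $g_P\in\pi$. Conjugating $\gamma_P$ gives \eqref{eq:inertia}.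

An open normal subgroup $\Gamma\subset\pi$ corresponds to a connected Galois cover $Y\to X_{\bar k}$ with group $\pi/\Gamma$. Let $\bar Y\to\bar X_{\bar k}$ be the normalization. Its inertia groups at the points above $P$ are the conjugates of the subgroup generated by the image of $\gamma_P$. Hence $\Gamma$ contains all $\gamma_P$ if and only if $\bar Y\to\bar X_{\bar k}$ is \'etale, that is, if and only if $\Gamma$ contains $\ker(\pi\to\bar\pi)$. A closed normal subgroup is the intersection of the open normal subgroups containing it, which gives the second claim.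
\end{proof}

\begin{proposition}\label{prop:ab}
Let $X$ be affine or proper. Then $\pi^{\mathrm{ab}}\cong\mathbb{Z}_\ell^d$ for some $d$, and $F$ acts semisimply on $H=\pi^{\mathrm{ab}}\otimes\mathbb{Q}_\ell$. Each eigenvalue is an algebraic number whose complex absolute values are all equal to $q^{1/2}$ or all equal to $q$. If $X$ is affine and $H_\infty\subset H$ is the span of the classes of the $\gamma_P$, then $\Phi=Q$ on $H_\infty$, and $H/H_\infty\cong V_\ell J$ compatibly with $\Phi$.
\end{proposition}

\begin{proof}
If $X$ is proper, then $\pi^{\mathrm{ab}}=T_\ell J$ and Theorem~\ref{thm:weil} applies with $Q=q$. Let $X$ be affine. Then $\pi^{\mathrm{ab}}\cong\mathbb{Z}_\ell^d$ by Theorem~\ref{thm:free}. By Lemma~\ref{lem:inertia} the kernel of $\pi^{\mathrm{ab}}\to\bar\pi^{\mathrm{ab}}=T_\ell J$ is the $\mathbb{Z}_\ell$-span of the classes of the $\gamma_P$, and $\Phi$ multiplies these classes by $Q$. Let $p(t)$ be the minimal polynomial of $\Phi$ on $V_\ell J$. It has simple roots, all of absolute value $Q^{1/2}\neq Q$. As $p(\Phi)H\subset H_\infty$, the polynomial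 $p_1(t)=(t-Q)p(t)$ annihilates $\Phi$ on $H$, and its roots are simple and nonzero. Then $p_1(t^m)$ annihilates $F$ and has simple roots in characteristic $0$. Each eigenvalue $\mu$ of $F$ has $\mu^m=Q$ or $p(\mu^m)=0$, which gives the absolute values.
\end{proof}

\subsection*{The weight filtration}

From now on, through the proof of Theorem~\ref{thm:lin}, $X$ is affine with $d\ge1$, generators $\gamma_i=1+T_i$ are fixed, and $H=I/I^2\otimes\mathbb{Q}_\ell$. Let $E/\mathbb{Q}_\ell$ be a finite Galois extension inside $\overline{\mathbb{Q}}_\ell$ containing the eigenvalues of $\Phi$ on $H$, and work in $P_E=E\langle\langle T\rangle\rangle$. By Proposition~\ref{prop:ab}, $H\otimes E$ is the direct sum of $H_\infty\otimes E$ and the eigenspaces of $\Phi$ for eigenvalues other than $Q$. So there are linear forms $y=BT$, with $B\in GL_d(E)$, of the following kind. For $i\le2g$, the class of $y_i$ is an eigenvector whose eigenvalue $\lambda_i$ has complex absolute values $Q^{1/2}$. For $j>2g$, the form $y_j$ is the linear part of $u_j=\gamma_{P_j}-1$, where the points $P_j\in S$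 are chosen so that these classes form a basis of $H_\infty$, and $\lambda_j=Q$. Since $\Phi(T)\equiv a^mT$ modulo $\mathfrak m^2$, this says
\begin{equation}\label{eq:diag}
Ba^m=\operatorname{diag}(\lambda_1,\dots,\lambda_d)\,B .
\end{equation}
The $\lambda_i$ are the eigenvalues of $a^m\in GL_d(\mathbb{Z}_\ell)$, so $|\lambda_i|=1$.

Put $w_i=1$ for $i\le2g$ and $w_j=2$ for $j>2g$. For a word $M$ let $w(M)$ be the sum of the weights $w_i$ of its letters and $\lambda_M$ the product of the $\lambda_i$. All complex absolute values of $\lambda_M$ equal $Q^{w(M)/2}$, so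
\begin{equation}\label{eq:nores}
\lambda_M=\lambda_i\quad\Longrightarrow\quad w(M)=w_i .
\end{equation}
For $\deg M\ge2$ this leaves one possibility: $w_i=2$ and $M$ consists of two letters of weight $1$. It occurs whenever $g\ge1$ and $H_\infty\neq0$, because the characteristic polynomial on $V_\ell J$ is real, so that $Q/\lambda$ is a root along with $\lambda$. We therefore filter $P_E$ by weight instead of degree, and we must remove by hand the part of $\Phi(y_j)-Qy_j$ that has weight $2$.

Every element of $P_E$ is uniquely a series in the words $y^M$. Let $W^n$ be the set of series $\sum b_My^M$ with $b_M=0$ for $w(M)<n$. Then $W^nW^{n'}\subset W^{n+n'}$, so the $W^n$ are two-sided ideals. From $\deg M\le w(M)\le2\deg M$ we get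
\begin{equation}\label{eq:top}
W^{2n-1}\subset\mathfrak m^n\subset W^n ,
\end{equation}
so the $W$-adic and $\mathfrak m$-adic topologies agree. Since $\Phi(y_i)\in\lambda_iy_i+\mathfrak m^2\subset W^{w_i}$, continuity gives $\Phi(W^n)\subset W^n$.

The natural candidate for a better coordinate of weight $2$ is $u_j$, because \eqref{eq:inertia} describes $\Phi(u_j)$ exactly. We have $u_j\in y_j+\mathfrak m^2\subset W^2$. The words of weight $2$ are single letters of weight $2$ and pairs of letters of weight $1$, so the part of weight $2$ of $u_j$ is $y_j+\omega_j(y_1,\dots,y_{2g})$ with $\omega_j$ a noncommutative quadratic form. Set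
\[
x_i=y_i\quad(i\le2g),\qquad x_j=y_j+\omega_j(y_1,\dots,y_{2g})\quad(j>2g).
\]

\begin{lemma}\label{lem:coords}
\begin{enumerate}
\item[(a)] Every $f\in P_E$ is uniquely a series $\sum b_Mx^M$, and $f\in W^n$ if and only if $b_M=0$ for $w(M)<n$.
\item[(b)] The $x_i$ are polynomials in $T$ and the $T_i$ are polynomials in $x$, all without constant term.
\item[(c)] $\Phi(x_i)-\lambda_ix_i\in W^{w_i+1}$ for all $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
The substitution $y_i\mapsto x_i$ has the two-sided inverse that fixes $y_i$ for $i\le 2g$ and sends $y_j$ to $y_j-\omega_j(y_1,\dots,y_{2g})$ for $j>2g$. Both send each $y_i$ to a combination of words of weight exactly $w_i$, so both preserve every $W^n$. This proves (a). Part (b) follows from $y=BT$, $T=B^{-1}y$ and $y_j=x_j-\omega_j(x_1,\dots,x_{2g})$.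

For $i\le2g$, part (c) holds because $\Phi(y_i)-\lambda_iy_i\in\mathfrak m^2\subset W^2$. Let $j>2g$, and write $u=u_j$ and $g_{P_j}=1+h$ with $h\in I\subset W^1$. We have $(1+u)^Q-1\equiv Qu$ modulo $W^4$, and $hu-uh\in W^3$. By \eqref{eq:inertia},
\[
\Phi(u)=g_{P_j}\big((1+u)^Q-1\big)g_{P_j}^{-1}\equiv Q\,g_{P_j}u\,g_{P_j}^{-1}=Q\big(u+(hu-uh)g_{P_j}^{-1}\big)\equiv Qu\pmod{W^3}.
\]
Since $x_j\equiv u$ modulo $W^3$ and $\Phi(W^3)\subset W^3$, it follows that $\Phi(x_j)\equiv Qx_j$ modulo $W^3$.
\end{proof}

By part (c), only words $M$ with $w(M)>w_i$ remain to be removed from $\Phi(x_i)$, and for these $\lambda_M\ne\lambda_i$ by \eqref{eq:nores}.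

\section{A nonarchimedean Siegel theorem}\label{sec:siegel}

\subsection*{The size of the divisors}

The divisors $\lambda_M-\lambda_i$ are nonzero for an archimedean reason, but we need a lower bound for their $\ell$-adic size. This is where the algebraicity of the $\lambda_i$ enters, through the $\ell$-adic version of Baker's theorem.

\begin{theorem}[Yu \cite{Yu}]\label{thm:yu}
Let $\alpha_1,\dots,\alpha_d$ be elements of a number field $L$ that are units at a prime $\mathfrak p$ of $L$. There is an effective constant $c$, depending only on these data, such that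
\[
\operatorname{ord}_{\mathfrak p}(\alpha_1^{b_1}\cdots\alpha_d^{b_d}-1)\le c\log\max(3,|b_1|,\dots,|b_d|)
\]
for all $b\in\mathbb{Z}^d$ with $\alpha_1^{b_1}\cdots\alpha_d^{b_d}\neq1$.
\end{theorem}

\begin{lemma}\label{lem:divisors}
There is $\beta>0$ such that $|\lambda_M-\lambda_i|\ge n^{-\beta}$ whenever $n\ge3$ and $w_i<w(M)\le n$.
\end{lemma}

\begin{proof}
Let $L=\mathbb{Q}(\lambda_1,\dots,\lambda_d)\subset E$, let $\mathfrak p$ be the prime of $L$ induced by this inclusion and $e$ its ramification index over $\ell$, so that $|\alpha|=\ell^{-\operatorname{ord}_{\mathfrak p}(\alpha)/e}$ for $\alpha\in L^\times$. As $|\lambda_j|=1$, the $\lambda_j$ are units at $\mathfrak p$ and $|\lambda_M-\lambda_i|=|\lambda_M\lambda_i^{-1}-1|$. Here $\lambda_M\lambda_i^{-1}=\prod_j\lambda_j^{b_j}$ with $-1\le b_j\le\deg M\le n$, and this product is not $1$ by \eqref{eq:nores}. Theorem~\ref{thm:yu}, in which we may take $c>0$, gives $|\lambda_M-\lambda_i|\ge\ell^{-(c/e)\log n}=n^{-\beta}$ with $\beta=(c/e)\log\ell$.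
\end{proof}

\subsection*{Coordinate systems and their norms}

By Lemma~\ref{lem:coords}(a) we may regard $P_E$ as $E\langle\langle x_1,\dots,x_d\rangle\rangle$ with its weight filtration. The iteration changes coordinates at each step and measures series in the current coordinates, so we need to compare norms attached to different coordinates.

A \emph{coordinate system} is a tuple $x'=(x'_1,\dots,x'_d)$ in $P_E$ with $x'_i-x_i\in W^{w_i+1}$ for all $i$. Then $x'^M-x^M\in W^{w(M)+1}$, so the substitution $U'\colon\sum b_Mx^M\mapsto\sum b_Mx'^M$ satisfies $(U'-1)W^n\subset W^{n+1}$. It is therefore an automorphism, with inverse the $W$-adically convergent sum $\sum_n(1-U')^n$, and $U'W^n=W^n$. In other words, Lemma~\ref{lem:coords}(a) holds with $x'$ in place of $x$. For $\rho>0$ and $f=\sum b_Mx'^M$ put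
\[
\|f\|_{\rho,x'}=\sup_M|b_M|\,\rho^{\,w(M)}\in[0,\infty].
\]
As for $|\cdot|_s$, this function is ultrametric and submultiplicative. The coefficient $b_M$ vanishes on $W^{w(M)+1}$, so $\|\sum f_n\|_{\rho,x'}\le\sup_n\|f_n\|_{\rho,x'}$ for every $W$-adically convergent sum. Two consequences will be used repeatedly. First,
\begin{equation}\label{eq:shrink}
f\in W^n,\ \ 0<\rho'\le\rho\quad\Longrightarrow\quad\|f\|_{\rho',x'}\le(\rho'/\rho)^n\,\|f\|_{\rho,x'} .
\end{equation}
Second, if $\Psi$ is a $W$-adically continuous $E$-algebra endomorphism of $P_E$ with $\Psi(W^1)\subset W^1$, then $\Psi(\sum b_Mx'^M)=\sum b_M\Psi(x')^M$, and so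
\begin{equation}\label{eq:contract}
\|\Psi(x'_i)\|_{\rho,x'}\le\rho^{w_i}\ \text{ for all } i\quad\Longrightarrow\quad\|\Psi(f)\|_{\rho,x'}\le\|f\|_{\rho,x'}\ \text{ for all } f .
\end{equation}

\begin{lemma}\label{lem:samenorm}
If $x'$ and $x''$ are coordinate systems with $\|x''_i-x'_i\|_{\rho,x'}\le\rho^{w_i}$ for all $i$, then $\|\cdot\|_{\rho,x''}=\|\cdot\|_{\rho,x'}$.
\end{lemma}

\begin{proof}
Write $\|\cdot\|=\|\cdot\|_{\rho,x'}$ and let $U(\sum b_Mx'^M)=\sum b_Mx''^M$. Since $\|x''_i\|\le\rho^{w_i}$, the map $U$ does not increase $\|\cdot\|$, by \eqref{eq:contract}; by the ultrametric inequality neither does $1-U$. Since $x''^M-x'^M\in W^{w(M)+1}$, we have $(1-U)W^n\subset W^{n+1}$. So $U^{-1}f=\sum_n(1-U)^nf$ converges $W$-adically, and $\|U^{-1}f\|\le\|f\|=\|U(U^{-1}f)\|\le\|U^{-1}f\|$. By definition $\|f\|_{\rho,x''}=\|U^{-1}f\|$.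
\end{proof}

In contrast with Lemma~\ref{lem:subst}, the perturbation may be as large as the coordinate itself; the weight filtration supplies the convergence. Because of this, the iteration below never has to make the error small in norm. It only keeps the error bounded while its order in the filtration doubles.

\subsection*{The iteration}

\begin{proposition}\label{prop:siegel}
Let $\Phi$ be a $W$-adically continuous $E$-algebra endomorphism of $P_E$, let $\lambda_1,\dots,\lambda_d\in E$, and put $\phi_i=\Phi(x_i)-\lambda_ix_i$. Assume: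
\begin{enumerate}
\item[(S1)] $|\lambda_i|=1$ and $\phi_i\in W^{w_i+1}$ for all $i$;
\item[(S2)] there is $\rho'>0$ with $\|\phi_i\|_{\rho',x}<\infty$ for all $i$;
\item[(S3)] there is $\beta>0$ with $|\lambda_M-\lambda_i|\ge n^{-\beta}$ whenever $n\ge3$ and $w_i<w(M)\le n$.
\end{enumerate}
Then there are $\rho_\infty>0$ and a coordinate system $z$ with $\Phi(z_i)=\lambda_iz_i$ and $\|z_i\|_{\rho_\infty,x}\le\rho_\infty^{w_i}$ for all $i$.
\end{proposition}

\begin{proof}
By (S1), $\Phi(x_i)\in W^{w_i}$, so $\Phi(W^n)\subset W^n$. By \eqref{eq:shrink}, $\|\phi_i\|_{\rho_0,x}\le(\rho_0/\rho')^{w_i+1}\|\phi_i\|_{\rho',x}$ for $\rho_0\le\rho'$. The exponent exceeds $w_i$, so we can fix $\rho_0>0$ with $\|\phi_i\|_{\rho_0,x}\le\rho_0^{w_i}$ for all $i$. For $\nu\ge0$ and $N=2^\nu$ put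
\[
\delta_\nu=(4N)^{-\beta/N}=2^{-\beta(\nu+2)/2^\nu}<1,\qquad\rho_{\nu+1}=\delta_\nu\rho_\nu .
\]
Since $\sum_{\nu\ge0}(\nu+2)2^{-\nu}=2+4=6$, the $\rho_\nu$ decrease to $\rho_\infty=2^{-6\beta}\rho_0>0$. We construct coordinate systems $x^{(\nu)}$ such that $\phi^{(\nu)}_i=\Phi(x_i^{(\nu)})-\lambda_ix_i^{(\nu)}$ satisfies
\begin{equation}\label{eq:ind}
\phi_i^{(\nu)}\in W^{w_i+2^\nu},\qquad\|\phi_i^{(\nu)}\|_{\rho_\nu,x^{(\nu)}}\le\rho_\nu^{w_i}.
\end{equation}
For $\nu=0$ take $x^{(0)}=x$.

\emph{The step.} Given $x^{(\nu)}$, write $x'=x^{(\nu)}$, $N=2^\nu$, $\delta=\delta_\nu$ and $\phi_i^{(\nu)}=\sum_M\phi_{i,M}\,x'^M$. Define the finite sum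
\[
h_i=h_i^{(\nu)}=\sum_{w_i+N\le w(M)<w_i+2N}\frac{\phi_{i,M}}{\lambda_i-\lambda_M}\,x'^M\ \in W^{w_i+N},\qquad x_i^{(\nu+1)}=x'_i+h_i .
\]
As $N\ge 1$, $x^{(\nu+1)}$ is a coordinate system.

\emph{Order of the new error.} Expanding $\Phi(x'^M)$ as the product of the factors $\lambda_jx'_j+\phi_j^{(\nu)}$ over the letters $j$ of $M$ gives $\Phi(x'^M)\equiv\lambda_Mx'^M$ modulo $W^{w(M)+N}$. For the words in $h_i$ we have $w(M)+N\ge w_i+2N$. Therefore, modulo $W^{w_i+2N}$,
\[
\phi_i^{(\nu+1)}=\phi_i^{(\nu)}+\Phi(h_i)-\lambda_ih_i\equiv\phi_i^{(\nu)}-\sum_{w_i+N\le w(M)<w_i+2N}\phi_{i,M}\,x'^M\equiv0 .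
\]

\emph{Size of the correction.} The words in $h_i$ satisfy $w_i<w(M)\le2N+1\le4N$, so (S3) with $n=4N$ gives $|\lambda_i-\lambda_M|\ge(4N)^{-\beta}=\delta^N$. By \eqref{eq:ind}, $|\phi_{i,M}|\rho_\nu^{w(M)}\le\rho_\nu^{w_i}$. Using $w(M)\ge w_i+N$,
\[
\Big|\frac{\phi_{i,M}}{\lambda_i-\lambda_M}\Big|\rho_{\nu+1}^{\,w(M)}\le\delta^{-N}\rho_\nu^{w_i}\,\delta^{\,w(M)}\le\rho_\nu^{w_i}\delta^{w_i}=\rho_{\nu+1}^{w_i}.
\]
Thus $\|h_i\|_{\rho_{\nu+1},x'}\le\rho_{\nu+1}^{w_i}$, and by Lemma~\ref{lem:samenorm} the norms $\|\cdot\|_{\rho_{\nu+1},x'}$ and $\|\cdot\|_{\rho_{\nu+1},x^{(\nu+1)}}$ coincide. Call this norm $\|\cdot\|$.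

\emph{Size of the new error.} By \eqref{eq:shrink} with $n=w_i$, $\|\phi_i^{(\nu)}\|\le\delta^{w_i}\rho_\nu^{w_i}=\rho_{\nu+1}^{w_i}$. With $|\lambda_i|=1$ this gives $\|\Phi(x'_i)\|\le\rho_{\nu+1}^{w_i}$, so $\Phi$ does not increase $\|\cdot\|$, by \eqref{eq:contract}. Hence
\[
\|\phi_i^{(\nu+1)}\|\le\max\big(\|\Phi(x_i^{(\nu+1)})\|,\ \|\lambda_ix_i^{(\nu+1)}\|\big)\le\|x_i^{(\nu+1)}\|=\rho_{\nu+1}^{w_i}.
\]
This proves \eqref{eq:ind} for $\nu+1$.

\emph{The limit.} Since $h_i^{(\nu)}\in W^{w_i+2^\nu}$, the sum $z_i=x_i+\sum_\nu h_i^{(\nu)}$ converges $W$-adically, $z$ is a coordinate system, and $\Phi(z_i)-\lambda_iz_i=\lim_\nu\phi_i^{(\nu)}=0$. By \eqref{eq:shrink},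
\[
\|h_i^{(\nu)}\|_{\rho_\infty,x^{(\nu)}}\le(\rho_\infty/\rho_{\nu+1})^{w_i}\rho_{\nu+1}^{w_i}=\rho_\infty^{w_i}.
\]
Lemma~\ref{lem:samenorm} and induction on $\nu$ show that all norms $\|\cdot\|_{\rho_\infty,x^{(\nu)}}$ equal $\|\cdot\|_{\rho_\infty,x}$. So every term of the sum defining $z_i$ has $\|\cdot\|_{\rho_\infty,x}\le\rho_\infty^{w_i}$, and so does $z_i$.
\end{proof}

\begin{remark}\label{rem:hyp}
Hypothesis (S3) is used only to make $\rho_\infty$ positive. If $\epsilon_\nu\in(0,1]$ is a lower bound for the divisors with $w_i<w(M)\le2^{\nu+1}+1$, the proof works with $\delta_\nu=\epsilon_\nu^{1/2^\nu}$ as soon as $\sum_\nu2^{-\nu}\log(1/\epsilon_\nu)<\infty$. The condition $\phi_i\in W^{w_i+1}$ in (S1) is the one that fails for the substitution at the end of Section~\ref{sec:gm}: with $w_1=1$ and $w_2=2$, the term $y_1^2$ has weight $w_2$.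
\end{remark}

\section{Proofs of Theorems~\ref{thm:lin} and~\ref{thm:main}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:lin}]
If $d=0$ there is nothing to prove, so let $d\ge1$. The matrix $a$ is diagonalizable by Proposition~\ref{prop:ab}. We linearize $\Phi=F^m$ over $E$, return from the coordinates $x$ to $T$, and then descend from $E$ to $\mathbb{Q}_\ell$ and from $F^m$ to $F$ by averaging.

\emph{Linearization of $\Phi$.} The substitution $\Phi$ is $W$-adically continuous by \eqref{eq:top}. Hypothesis (S1) is Lemma~\ref{lem:coords}(c) and (S3) is Lemma~\ref{lem:divisors}. For (S2), the $T_i$ are polynomials in $x$ without constant term, so there is $\rho'>0$ with $\|T_i\|_{\rho',x}\le1$ for all $i$. Then $f=\sum a_MT^M$ satisfies $\|f\|_{\rho',x}\le\sup|a_M|=|f|_1$. The $x_i$ are polynomials in $T$, so $|\Phi(x_i)|_1\le|x_i|_1<\infty$ by Proposition~\ref{prop:model}(c), and $\|\phi_i\|_{\rho',x}\le|\phi_i|_1<\infty$. Let $z$ and $\rho_\infty$ be as in Proposition~\ref{prop:siegel}.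

\emph{Convergence in $T$.} Let $\mathcal G_E$ be the set of $f\in P_E$ with $|f|_s<\infty$ for all sufficiently small $s>0$. It is an $E$-subspace, stable under $F$ by Proposition~\ref{prop:model}(c) and under the action of $\operatorname{Gal}(E/\mathbb{Q}_\ell)$ on the coefficients of the words $T^M$, which preserves absolute values. The $x_i$ are polynomials in $T$ without constant term, so $|x_i|_s\le\rho_\infty^{w_i}$ for small $s$. Writing $z_i=\sum b_Mx^M$, which converges $\mathfrak m$-adically, we get $|z_i|_s\le\sup|b_M|\rho_\infty^{w(M)}=\|z_i\|_{\rho_\infty,x}<\infty$. Hence $z_i\in\mathcal G_E$.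

\emph{The linear part of $z_i$ is $y_i$.} For $i>2g$ we have $z_i-x_i\in W^3\subset\mathfrak m^2$ and $x_i-y_i=\omega_i\in\mathfrak m^2$. For $i\le2g$ we have $z_i-y_i\in W^2$, so $z_i\equiv y_i+\sum_{j>2g}c_jy_j$ modulo $\mathfrak m^2$. Reducing $\Phi(z_i)=\lambda_iz_i$ modulo $\mathfrak m^2$ gives $\sum_jc_j(Q-\lambda_i)y_j=0$, and $\lambda_i\neq Q$, so all $c_j$ vanish.

\emph{Descent.} Put $Z=B^{-1}z$, a column with entries in $\mathcal G_E$ and $Z\equiv T$ modulo $\mathfrak m^2$. By \eqref{eq:diag}, $\Phi(Z)=B^{-1}\operatorname{diag}(\lambda)BZ=a^mZ$. Define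
\[
\widetilde T=\frac1{m\,[E:\mathbb{Q}_\ell]}\sum_{\sigma\in\operatorname{Gal}(E/\mathbb{Q}_\ell)}\ \sum_{n=0}^{m-1}a^{-n}F^n(\sigma Z).
\]
The series $F(T_i)$ and the matrix $a$ have coefficients in $\mathbb{Z}_\ell$, so each $\sigma$ commutes with $F$ and with $a$. Therefore $\widetilde T$ is Galois invariant, that is, has coefficients in $\mathbb{Q}_\ell$, and $F^m(\sigma Z)=a^m\sigma Z$. As $F$ is $E$-linear,
\[
F\Big(\sum_{n=0}^{m-1}a^{-n}F^n(\sigma Z)\Big)=a\sum_{n=1}^{m}a^{-n}F^n(\sigma Z)=a\sum_{n=0}^{m-1}a^{-n}F^n(\sigma Z),
\]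
because the terms $n=m$ and $n=0$ both equal $\sigma Z$. So $F(\widetilde T)=a\widetilde T$. Each summand satisfies $a^{-n}F^n(\sigma Z)\equiv a^{-n}a^nT=T$ modulo $\mathfrak m^2$, so $\widetilde T\equiv T$ modulo $\mathfrak m^2$. Finally $\widetilde T_i\in\mathcal G_E$.

\emph{Choice of $r_0$.} Take $s_1\in(0,1)$ and $\kappa<\infty$ with $|\widetilde T_i-T_i|_{s_1}\le\kappa$ for all $i$. Choose $s_0=\ell^{-r_0}<s_1$ with $s_0\kappa<s_1^2$. Let $r\ge r_0$ and $s=\ell^{-r}$. A coefficient $c_M$ of $\widetilde T_i-T_i$ satisfies $|c_M|s^{\deg M}\le\kappa(s/s_1)^{\deg M}$ and vanishes for $\deg M<2$. So $\widetilde T_i\in\mathcal B_s(\mathbb{Q}_\ell)$ and $|\widetilde T_i-T_i|_s\le\kappa s^2/s_1^2=\eta s$ with $\eta=\kappa s/s_1^2<1$. Lemma~\ref{lem:subst}, applied over $\mathbb{Q}_\ell$ and over $\mathbb{C}_\ell$, and Proposition~\ref{prop:model} complete the proof.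
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\pi=1$, then $\widehat A_r=\mathbb{C}_\ell$, the element $1$ is an eigenvector, and every $r$ is good. If $X$ is affine and $\pi\neq1$, the elements $g_i=\widetilde T_i$ just constructed satisfy the hypotheses of Lemma~\ref{lem:criterion} for all $r\ge r_0$. If $X$ is proper, choose a closed point $P\neq x$ and let $X^\circ=X\setminus\{P\}$. This is a smooth geometrically connected affine curve over $k$ with $x\in X^\circ(k)$. The map $\pi_1^\ell(X^\circ_{\bar k},\bar x)\to\pi$ is surjective, and it is equivariant because both Frobenius actions come from the point $x$. By Lemma~\ref{lem:transfer}, every $r$ that is good for $X^\circ$ is good for $X$.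
\end{proof}

\section{The range of good radii}\label{sec:range}

We prove Theorem~\ref{thm:range}. Part (i) is Lemma~\ref{lem:transfer} for the identity map of $\pi$.

\begin{proof}[Proof of part (ii)]
Let $\pi\neq1$ and $r\le\frac1{\ell-1}$. For $\mathbb{G}_m$ we compared the values of an eigenvector at two points of the disc. In general these two evaluations are the augmentation and a character of order $\ell$. Since the eigenvectors are not known in advance, we show from the eigenvalue equation that the two values agree.

A nontrivial pro-$\ell$ group has a nontrivial continuous character $\chi\colon\pi\to\mu_\ell\subset\overline{\mathbb{Q}}_\ell^\times$. Let $\zeta$ be a primitive $\ell$-th root of unity. The character extends to a continuous ring homomorphism $\chi\colon\mathbb{Z}_\ell[[\pi]]\to\mathbb{Z}_\ell[\zeta]$. The maximal ideal of $\mathbb{Z}_\ell[\zeta]$ is $(\zeta-1)$, with residue field $\mathbb{F}_\ell$. The reductions of $\chi$ and $\varepsilon$ to $\mathbb{F}_\ell$ send every group element to $1$, so they agree. Hence $\chi(I)\subset(\zeta-1)$, and $\chi(\overline{I^n})\subset(\zeta-1)^n$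 because the latter ideal is closed. The hypothesis on $r$ gives $|\zeta-1|=\ell^{-1/(\ell-1)}\le\ell^{-r}$, so $|\chi(\ell^ay)|\le\ell^{-(a+rn)}$ for $y\in\overline{I^n}$, and $|\chi(z)|\le\|z\|_r$. The rule $\sum a_i\otimes c_i\mapsto\sum\chi(a_i)c_i$ then extends $\chi$ to a continuous linear map $\widehat A_r\to\mathbb{C}_\ell$. The augmentation extends in the same way, since $\varepsilon(\overline{I^n})=0$ for $n\ge1$. The functional $\chi-\varepsilon$ is nonzero on any $\gamma\in\pi$ with $\chi(\gamma)\neq1$. It suffices to prove that $\chi(y)=\varepsilon(y)$ for every eigenvector $y$; the closed span of the eigenvectors then lies in the proper closed subspace $\ker(\chi-\varepsilon)$.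

Let $F(y)=\lambda y$. By Proposition~\ref{prop:ab}, $\pi^{\mathrm{ab}}\cong\mathbb{Z}_\ell^d$, so $\operatorname{Hom}(\pi,\mu_\ell)$ is finite; $F$ permutes it, and $\chi\circ F^N=\chi$ for some $N\ge1$. Also $\varepsilon\circ F=\varepsilon$. Both identities extend to $\widehat A_r$ by continuity, so $(\lambda^N-1)\chi(y)=0$ and $(\lambda-1)\varepsilon(y)=0$. If $\lambda^N\neq1$, then $\chi(y)=\varepsilon(y)=0$.

Let $\lambda^N=1$. Let $\bar y$ be the image of $y$ under the map $\widehat A_r(\pi)\to\widehat A_r(\pi^{\mathrm{ab}})$ of Lemma~\ref{lem:transfer}. By Proposition~\ref{prop:model} the target is a subring of the commutative ring $\mathbb{C}_\ell[[T]]$, and $F$ acts on it by a substitution. The constant term of $\bar y$ is $\varepsilon(y)$, so $f=\bar y-\varepsilon(y)$ lies in $\mathfrak m$ and $F^N(f)=f$. On $\mathfrak m^n/\mathfrak m^{n+1}=\operatorname{Sym}^n(H\otimes\mathbb{C}_\ell)$ the eigenvalues of $F$ are products of $n$ eigenvalues of $F$ on $H$. By Proposition~\ref{prop:ab} they are algebraic numbers with complex absolute values at least $q^{n/2}$, so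 for $n\ge1$ none is a root of unity, and $F^N-1$ is injective on $\mathfrak m^n/\mathfrak m^{n+1}$. If $f$ were nonzero, its lowest homogeneous part would be a nonzero element killed by $F^N-1$. So $\bar y$ is the constant $\varepsilon(y)$. The character $\chi$ factors through $\pi^{\mathrm{ab}}$, so the functional $\chi$ factors through a continuous functional on $\widehat A_r(\pi^{\mathrm{ab}})$ that is the identity on $\overline{\mathbb{Q}}_\ell$, hence on the constants $\mathbb{C}_\ell$. Therefore $\chi(y)=\varepsilon(y)$.
\end{proof}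

\begin{proof}[Proof of part (iii)]
Necessity is part (ii). Let $r>\frac1{\ell-1}$ and $s=\ell^{-r}$. By Proposition~\ref{prop:ab}, $\pi\cong\mathbb{Z}_\ell^d$ with basis $\gamma_i=1+T_i$, and $F(\gamma_i)=\prod_j\gamma_j^{a_{ij}}$ with $a=(a_{ij})$ diagonalizable over $\overline{\mathbb{Q}}_\ell$. Put $\tau_i=\log(1+T_i)\in\mathcal B_s(\mathbb{Q}_\ell)\cap\mathfrak m$. By Lemma~\ref{lem:log}, $|\tau_i-T_i|_s\le\theta s$ with $\theta<1$. For $\alpha\in\mathbb{Z}_\ell$ we have $\gamma_j^\alpha=\sum_n\binom\alpha nT_j^n$, and $\log(\gamma_j^\alpha)=\alpha\tau_j$, because each coefficient on either side is a polynomial in $\alpha$ and the identity holds for positive integers $\alpha$. Since $F$ is a substitution and the variables commute, $F(\tau_i)=\log F(\gamma_i)=\sum_ja_{ij}\tau_j$. Lemma~\ref{lem:criterion} shows that $r$ is good.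
\end{proof}

\section{Varieties of higher dimension}\label{sec:higher}

By Lemma~\ref{lem:transfer} it is enough to find a curve through $x$ whose pro-$\ell$ fundamental group surjects onto $\pi$. For pro-$\ell$ groups surjectivity can be tested on a single finite cover. Let $G$ be the Frattini quotient of $\pi$, that is, the quotient by the closed subgroup generated by all commutators and $\ell$-th powers. A closed subgroup of $\pi$ that surjects onto $G$ is equal to $\pi$, and $G$ is the Pontryagin dual of $\operatorname{Hom}(\pi,\mathbb{F}_\ell)=H^1(X_{\bar k},\mathbb{F}_\ell)$, which is finite. So we must cut $X$ down to a curve over which the $G$-cover stays connected. We use Bertini's theorem in the following form, where ``general'' means ``in a nonempty Zariski open subset of the dual projective space''.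

\begin{theorem}[Bertini; see \cite{Jouanolou}]\label{thm:bertini}
Let $V$ be a scheme of finite type over an algebraically closed field and $\varphi\colon V\to\mathbb{P}^n$ a morphism. For a general hyperplane $\Lambda$:
\begin{enumerate}
\item[(a)] if $V$ is smooth and $\varphi$ is unramified, then $\varphi^{-1}(\Lambda)$ is smooth;
\item[(b)] if $V$ is irreducible and $\dim\overline{\varphi(V)}\ge2$, then $\varphi^{-1}(\Lambda)$ is irreducible.
\end{enumerate}
\end{theorem}

The section must pass through $x$, which a general hyperplane does not. The linear forms vanishing at $x$ define the projection from $x$, which contracts the lines through $x$, and the hypotheses of Theorem~\ref{thm:bertini} can fail for it: on $\mathbb{P}^2\setminus\{x\}$ it is not unramified and has image of dimension $1$. The quadrics through $x$ do not have this defect.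

\begin{lemma}\label{lem:cut}
Let $X_0\subset\mathbb{P}^{M}_{\bar k}$ be a smooth irreducible locally closed subvariety of dimension $e\ge2$, let $x\in X_0(\bar k)$, and let $f\colon Y_0\to X_0$ be finite \'etale with $Y_0$ irreducible. There is a quadric $D$ through $x$ such that $X_1=X_0\cap D$ is smooth and irreducible of dimension $e-1$ and $f^{-1}(X_1)$ is irreducible.
\end{lemma}

\begin{proof}
Choose homogeneous coordinates $\xi_0,\dots,\xi_M$ with $x=[1:0:\dots:0]$. The quadratic forms vanishing at $x$ have as a basis the monomials $\xi_i\xi_j$ other than $\xi_0^2$. They define a morphism $\psi\colon\mathbb{P}^M\setminus\{x\}\to\mathbb{P}^n$, and the hyperplanes of $\mathbb{P}^n$ correspond to the quadrics through $x$. For $i\ge1$ the preimage of the affine chart where the coordinate $\xi_i^2$ is nonzero is the affine space $\{\xi_i\neq0\}$, and the functions $\xi_i\xi_j/\xi_i^2=\xi_j/\xi_i$ generate its coordinate ring. So $\psi$ is a closed immersion over each of these charts. The sets $\{\xi_i\neq0\}$ with $i\ge1$ cover $\mathbb{P}^M\setminus\{x\}$, so $\psi$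 is an immersion. A general quadric $D$ through $x$ has the following three properties.
\begin{enumerate}
\item[(1)] $(X_0\cap D)\setminus\{x\}$ is smooth, by Theorem~\ref{thm:bertini}(a) for the immersion $\psi$ restricted to $X_0\setminus\{x\}$.
\item[(2)] $f^{-1}(X_0\cap D)\setminus f^{-1}(x)$ is irreducible, by Theorem~\ref{thm:bertini}(b): the scheme $Y_0\setminus f^{-1}(x)$ is irreducible of dimension $e$, and $\psi\circ f$ has finite fibers on it, so its image has dimension $e\ge2$.
\item[(3)] The differential at $x$ of the equation of $D$ is nonzero on $T_xX_0$. In the chart $\xi_0=1$ the equation is a linear form plus a quadratic form in $\xi_1,\dots,\xi_M$, both arbitrary, and the differential is the linear form; the condition is open and nonempty since $T_xX_0\neq0$.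
\end{enumerate}
By (3), $X_1$ is smooth at $x$ and $D$ does not contain $X_0$, so $X_1$ is an effective Cartier divisor in $X_0$, purely of dimension $e-1$. With (1), $X_1$ is smooth. The map $f$ is surjective, being finite \'etale with nonempty source over a connected base. The scheme $f^{-1}(X_1)$ is \'etale over $X_1$, nonempty and purely of dimension $e-1\ge1$, so none of its components lies in the finite set $f^{-1}(x)$. The irreducible open subset in (2) is therefore dense, and $f^{-1}(X_1)$ is irreducible. Its image $X_1$ is irreducible too.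
\end{proof}

The curve obtained in this way is defined only over a finite extension of $k$, whose Frobenius is a power of $F$. The next lemma recovers $F$.

\begin{lemma}\label{lem:power}
Let $\pi$ be a pro-$\ell$ group with a continuous automorphism $F$ and let $m\ge1$. If $r$ is good for $(\pi,F^m)$, then $r$ is good for $(\pi,F)$.
\end{lemma}

\begin{proof}
Let $F^m(y)=\mu y$ with $y\neq0$ and $\mu\in\overline{\mathbb{Q}}_\ell$. Then $\mu\neq0$ because $F$ is injective. For each of the $m$ distinct roots $\alpha$ of $t^m=\mu$ put $y_\alpha=\frac1m\sum_{n=0}^{m-1}\alpha^{-n}F^n(y)$. Since $\alpha^{-m}F^m(y)=y$, shifting the index gives $F(y_\alpha)=\alpha y_\alpha$. Since $\sum_\alpha\alpha^{-n}=0$ for $0<n<m$, we have $\sum_\alpha y_\alpha=y$. So $y$ is a sum of eigenvectors of $F$.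
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:higher}]
If $\dim X=0$ then $\pi=1$ and every $r$ is good, and if $\dim X=1$ the statement is Theorem~\ref{thm:main}. Let $\dim X\ge2$ and embed $X$ in $\mathbb{P}^M_k$ as a locally closed subscheme. Let $f\colon Y\to X_{\bar k}$ be the connected \'etale cover with group $G$. Both $X_{\bar k}$ and $Y$ are smooth and connected, hence irreducible. Apply Lemma~\ref{lem:cut} to $f$, then to $f^{-1}(X_1)\to X_1$, and so on; the hypotheses persist as long as the dimension is at least $2$. After $\dim X-1$ steps we obtain a smooth irreducible curve $C\subset X_{\bar k}$ through $x$ with $f^{-1}(C)$ connected. The finitely many quadrics that cut out $C$ have coefficients in a finite extension $k'/k$, of degree $m$ say, so $C$ comes from a smooth geometrically connected curve $C'\subset X_{k'}$ over $k'$ with $x\in C'(k')$.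

The connectedness of the $G$-cover $f^{-1}(C)\to C$ means that $\pi_1(C,\bar x)\to G$ is surjective. As $G$ is an $\ell$-group, this map factors as $\pi_1(C,\bar x)\to\pi_1^\ell(C,\bar x)\to\pi\to G$. The image of $\pi_1^\ell(C,\bar x)$ in $\pi$ is a closed subgroup surjecting onto $G$, hence is $\pi$. The inclusion $C'\to X_{k'}$ is compatible with the sections defined by $x$, and the Frobenius of $k'$ is $\mathrm{Frob}^m$, so the surjection $\pi_1^\ell(C,\bar x)\to\pi$ intertwines the Frobenius of $C'/k'$ with $F^m$. By Theorem~\ref{thm:main} for $C'/k'$ and Lemma~\ref{lem:transfer}, there is $r_0$ such that every $r\ge r_0$ is good for $(\pi,F^m)$. By Lemma~\ref{lem:power}, every such $r$ is good for $(\pi,F)$.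
\end{proof}

\begin{thebibliography}{9}

\bibitem{SGA1}
Grothendieck, \emph{SGA 1}, XIII.

\bibitem{Jouanolou}
Jouanolou, \emph{Th\'eor\`emes de Bertini et applications}, \S I.6.

\bibitem{Litt}
Daniel Litt, \emph{Arithmetic representations of fundamental groups I}, arXiv:1708.06827 (2017).

\bibitem{Mumford}
Mumford, \emph{Abelian Varieties}, \S\S 19--21.

\bibitem{Yu}
K. Yu, \emph{$p$-adic logarithmic forms and group varieties III}, Forum Math. \textbf{19} (2007), 187--280.

\end{thebibliography}
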